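\title{The spectral gap of random-to-random shuffling on linear extensions}

\begin{abstract}
The random-to-random shuffle of a deck of $n$ cards extends to a Markov chain on the linear extensions of any poset $P$ with $n$ elements. Ayyer, Schilling and Thi\'ery conjectured that the second largest eigenvalue of this chain is at most $(1+1/n)(1-2/n)$, with equality when $P$ is disconnected. We prove the conjecture, and we show that $(1+1/n)(1-2/n)$ has multiplicity exactly one less than the number of connected components of $P$; thus equality holds if and only if $P$ is disconnected. The proof decomposes a function according to the letters of a linear extension, revealed one at a time, and rests on an inequality about three consecutive positions that replaces the braid relation.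
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $P$ be a finite poset on $n\ge 2$ elements with order $\preceq$. A \emph{linear extension} of $P$ is a word $\pi=\pi_1\pi_2\cdots\pi_n$ that lists the elements of $P$ so that $\pi_a\preceq\pi_b$ implies $a\le b$. Let $\mathcal L(P)$ be the set of linear extensions. We assume throughout that $|\mathcal L(P)|\ge2$; this excludes the chains, for which the state space below is a single point and there is no second eigenvalue to discuss.

For $1\le k<n$ define $\tau_k:\mathcal L(P)\to\mathcal L(P)$ as follows: if $\pi_k$ and $\pi_{k+1}$ are incomparable, $\tau_k$ swaps the letters in positions $k$ and $k+1$; otherwise $\tau_k(\pi)=\pi$. Each $\tau_k$ is an involution. For $1\le i\le n$ let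
\[
\partial_i=\tau_{n-1}\cdots\tau_{i+1}\tau_i,\qquad \hat\partial_i=\tau_i\tau_{i+1}\cdots\tau_{n-1},
\]
where the rightmost map is applied first and $\partial_n=\hat\partial_n$ is the identity. These are the \emph{random-to-top} and \emph{top-to-random} operators. When $P$ is an antichain, a linear extension is an ordering of a deck of $n$ cards, $\partial_i$ moves the card in position $i$ to the top (the last position), and $\hat\partial_i$ moves the top card to position $i$. In general $\partial_i$ carries the letter $\pi_i$ to the right until it meets a larger element of $P$, leaves it there, and carries the larger element on in the same way.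

The \emph{random-to-random chain} on $\mathcal L(P)$ moves from $\pi$ to $\hat\partial_j\partial_i(\pi)$, where $i,j\in\{1,\dots,n\}$ are chosen independently and uniformly. Its transition matrix acts on real functions on $\mathcal L(P)$ by
\[
(Mf)(\pi)=\frac1{n^2}\sum_{i,j=1}^n f\bigl(\hat\partial_j\partial_i(\pi)\bigr).
\]
For an antichain this is the random-to-random shuffle on the symmetric group $S_n$: remove a random card and reinsert it at a random position.

We shall see that $M$ is symmetric and positive semidefinite. The uniform distribution on $\mathcal L(P)$ is therefore stationary, and the second largest eigenvalue $\mu$ of $M$ is the rate of convergence to it: $\|M^tf\|\le\mu^t\|f\|$ in the Euclidean norm for every $f$ of mean zero, and no smaller constant works. To guess $\mu$, take an antichain and follow one card. Its expected position after one step is an affine function of its present position, and a count (Section~\ref{sec:eigen}) gives the slope $\lambda_n/n^2$, where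
\[
\lambda_n=(n-2)(n+1),\qquad \frac{\lambda_n}{n^2}=\Bigl(1+\frac1n\Bigr)\Bigl(1-\frac2n\Bigr).
\]
So the centered position of a card is an eigenfunction with this eigenvalue. The same count works whenever $P$ is \emph{disconnected}, that is, a disjoint union of at least two nonempty posets with no relations between them: one follows the connected components instead of the cards. Ayyer, Schilling and Thi\'ery \cite{AST} conjectured that the second largest eigenvalue of $M$ is at most $\lambda_n/n^2$ for every $P$, with equality when $P$ is disconnected. We prove this and determine the cases of equality. Let $\kappa(P)$ be the number of connected components of $P$, that is, of the graph on $P$ whose edges join comparable elements; thus $P$ is disconnected if and only if $\kappa(P)\ge2$.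

\begin{theorem}\label{thm:main}
The matrix $M$ is symmetric and positive semidefinite. The eigenvalue $1$ is simple, with the constants as eigenfunctions. Every other eigenvalue is at most $\lambda_n/n^2$. If $P$ is disconnected, then $\lambda_n/n^2$ is an eigenvalue, hence the second largest one.
\end{theorem}

\begin{theorem}\label{thm:mult}
The number $\lambda_n/n^2$ has multiplicity exactly $\kappa(P)-1$ as an eigenvalue of $M$ on the orthogonal complement of the constants. In particular, the second largest eigenvalue of $M$ equals $(1+\frac1n)(1-\frac2n)$ if and only if $P$ is disconnected.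
\end{theorem}

In other words, the spectral gap is at least $(n+2)/n^2$, with equality if and only if $P$ is disconnected. For $n=2$ the poset is an antichain, all entries of $M$ equal $\frac12$, and the second eigenvalue is $0=\lambda_2/4$. The case $n=3$ is worked out in Section~\ref{sec:three}.

The upper bound says that order relations never slow the chain down. This is not evident, because a relation blocks moves, and blocked moves push eigenvalues toward $1$. Moreover, the maps $\tau_k$ need not satisfy the braid relation $\tau_k\tau_{k+1}\tau_k=\tau_{k+1}\tau_k\tau_{k+1}$: if $P$ consists of two incomparable elements below a third, then $\tau_2$ is the identity and $\tau_1$ is not. So there is no action of $S_n$ to decompose.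

The proof goes as follows. We factor $n^2M=CC^*$, where $C$ moves a random letter to the first position, so that the bound becomes a norm estimate for $C$ (Section~\ref{sec:factor}). We split the functions of mean zero into orthogonal pieces $W_1,\dots,W_{n-1}$, where $W_k$ records what the letter $\pi_k$ adds to the knowledge of $\pi_1,\dots,\pi_{k-1}$; the map $\tau_k$ couples only $W_k$ and $W_{k+1}$ (Section~\ref{sec:filt}). An inequality that survives from the braid relation controls this coupling (Section~\ref{sec:local}), and a telescoping sum over $k$ gives the norm estimate (Section~\ref{sec:upper}). The multiplicity comes from following the cases of equality (Section~\ref{sec:mult}).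

\section{Factorization through the first position}\label{sec:factor}

Let $H$ be the space of real functions on $\mathcal L(P)$ with $\langle f,h\rangle=\sum_\pi f(\pi)h(\pi)$, let $\mathbf 1$ be the constant function $1$, and let $T_k$ be the operator $(T_kf)(\pi)=f(\tau_k\pi)$. Since $\tau_k$ is an involution, $T_k$ is symmetric, orthogonal, and $T_k^2=1$. For $|j-k|\ge2$ the maps $\tau_j$ and $\tau_k$ read and change disjoint pairs of positions, so $T_jT_k=T_kT_j$.

All spaces are finite-dimensional and Euclidean. For symmetric operators, $A\le B$ means that $B-A$ is positive semidefinite; a scalar stands for the corresponding multiple of the identity; and $U\ominus U'$ is the orthogonal complement of $U'$ in $U$. We use four facts of linear algebra.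
\begin{itemize}
\item[(F1)] A symmetric operator that maps a subspace into itself maps the orthogonal complement into itself and commutes with the orthogonal projection onto the subspace.
\item[(F2)] If $A\le B$, then $RAR^*\le RBR^*$ for every linear map $R$. If $A\ge0$ and $\langle v,Av\rangle=0$, then $Av=0$.
\item[(F3)] For a linear map $R:U\to U'$, the operators $R^*R$ and $RR^*$ have the same nonzero eigenvalues with the same multiplicities. In particular $RR^*\le1$ if and only if $R^*R\le1$.
\item[(F4)] If $A$ is symmetric and $\varphi$ is a real function on its spectrum, $\varphi(A)$ is the operator that acts as $\varphi(\xi)$ on the $\xi$-eigenspace of $A$. These operators commute, and $\varphi\le\psi$ on the spectrum implies $\varphi(A)\le\psi(A)$.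
\end{itemize}

\begin{lemma}\label{lem:conn}
Let $0\le k\le n-1$. Two linear extensions have the same first $k$ letters if and only if one is obtained from the other by a sequence of the maps $\tau_{k+1},\dots,\tau_{n-1}$. In particular $\tau_1,\dots,\tau_{n-1}$ act transitively on $\mathcal L(P)$.
\end{lemma}

\begin{proof}
The maps $\tau_{k+1},\dots,\tau_{n-1}$ do not change the first $k$ letters. Conversely, let $\pi\ne\pi'$ have the same first $k$ letters. Some adjacent pair $\pi_l,\pi_{l+1}$ occurs in the opposite order in $\pi'$, for otherwise $\pi'=\pi$. We have $l>k$: if $l\le k$, then $\pi_l=\pi'_l$, so $\pi_{l+1}=\pi'_m=\pi_m$ for some $m<l$, which is absurd. The pair is incomparable because it occurs in both orders, so $\tau_l$ swaps it, and $\tau_l\pi$ has one pair fewer than $\pi$ in the opposite order to $\pi'$. Induction on the number of such pairs finishes the proof.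
\end{proof}

Passing from maps to operators reverses the order of a product: $(T_aT_bf)(\pi)=f(\tau_b\tau_a\pi)$. Put
\[
c_1=1,\qquad c_j=T_{j-1}\cdots T_2T_1\quad(2\le j\le n),\qquad C=\sum_{j=1}^nc_j .
\]
Then $(c_jf)(\pi)=f(\tau_1\cdots\tau_{j-1}\pi)$; for an antichain, $c_j$ evaluates $f$ after the card in position $j$ has been moved to position $1$. A card travels from position $i$ to position $j$ equally well by way of the first position as by way of the last, and this remains true for posets because it uses only $T_k^2=1$.

\begin{lemma}\label{lem:factor}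
We have $n^2M=CC^*$, and $C$ and $C^*$ map $\mathbf 1^\perp$ into itself. The operators $n^2M$ and $C^*C$ have the same eigenvalues on $\mathbf 1^\perp$, with the same multiplicities.
\end{lemma}

\begin{proof}
The map $\hat\partial_j\partial_i$ applies $\tau_i,\dots,\tau_{n-1}$ and then $\tau_{n-1},\dots,\tau_j$, so the $(i,j)$ term of $n^2M$ is $(T_i\cdots T_{n-1})(T_{n-1}\cdots T_j)$. After cancellation this is $T_i\cdots T_{j-1}$ if $i<j$, the identity if $i=j$, and $T_{i-1}\cdots T_j$ if $i>j$. The product $c_ic_j^*=(T_{i-1}\cdots T_1)(T_1\cdots T_{j-1})$ cancels to the same word in each of the three cases. Summing over $i,j$ gives $n^2M=CC^*$.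

Each $T_k$ fixes $\mathbf 1$ and hence maps $\mathbf 1^\perp$ into itself by (F1); so do $C$ and $C^*$. By (F3), applied to the restriction of $C$ to $\mathbf 1^\perp$, the nonzero eigenvalues of $CC^*$ and $C^*C$ on $\mathbf 1^\perp$ agree with multiplicities, and then the multiplicities of $0$ agree by counting dimensions.
\end{proof}

Thus $M$ is symmetric, $M\ge0$, $M\mathbf 1=\mathbf 1$, and the eigenvalue bound of Theorem~\ref{thm:main} follows from
\begin{equation}\label{eq:goal}
\|Cf\|^2\le\lambda_n\|f\|^2\qquad(f\perp\mathbf 1).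
\end{equation}
Since $\lambda_n=n^2-n-2<n^2$, inequality \eqref{eq:goal} also shows that the eigenvalue $1$ is simple.

\section{Eigenfunctions from connected components}\label{sec:eigen}

Let $\mathcal G$ be the space of functions $G:P\to\mathbb R$ that are constant on each connected component and satisfy $\sum_{\alpha\in P}G(\alpha)=0$. Its dimension is $\kappa(P)-1$. For $G\in\mathcal G$ let
\[
h_G(\pi)=\sum_{k=1}^nk\,G(\pi_k).
\]

\begin{proposition}\label{prop:lower}
For $G\in\mathcal G$ we have $n^2Mh_G=\lambda_nh_G$ and $h_G\perp\mathbf 1$, and the map $G\mapsto h_G$ is injective. Hence $\lambda_n/n^2$ has multiplicity at least $\kappa(P)-1$ as an eigenvalue of $M$ on $\mathbf 1^\perp$.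
\end{proposition}

\begin{proof}
Consider the word $G(\pi_1)\cdots G(\pi_n)$ of values. The map $\tau_k$ interchanges the values in positions $k$ and $k+1$ in all cases: when it does nothing to $\pi$, the two letters are comparable, so they lie in one component and their values are equal. On words of values, therefore, $\hat\partial_j\partial_i$ removes the entry in position $i$ and reinserts it in position $j$. If $\rho_{ij}(k)$ denotes the new position of the entry that was in position $k$, then
\[
(n^2Mh_G)(\pi)=\sum_{k=1}^nG(\pi_k)\sum_{i,j}\rho_{ij}(k).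
\]
For $i=k$ we have $\rho_{kj}(k)=j$, and these terms add up to $n(n+1)/2$. For $i\ne k$, removing the $i$th entry leaves our entry in position $k'$ among the remaining $n-1$, where $k'=k-1$ if $i<k$ and $k'=k$ if $i>k$. Reinsertion in position $j$ moves it to $k'+1$ if $j\le k'$ and leaves it at $k'$ otherwise, so the sum over $j$ is $nk'+k'=(n+1)k'$. Finally $\sum_{i\ne k}k'=(k-1)^2+(n-k)k=(n-2)k+1$. Altogether
\[
\sum_{i,j}\rho_{ij}(k)=\lambda_nk+(n+1)+\frac{n(n+1)}2 .
\]
The last two terms do not depend on $k$ and disappear because $\sum_kG(\pi_k)=0$. Hence $n^2Mh_G=\lambda_nh_G$, and $h_G\perp\mathbf 1$ because $M$ is symmetric and $\lambda_n/n^2\ne1$.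

Suppose that $h_G=0$, and let $A\ne B$ be components. List the elements of $A$, then those of $B$, then the rest, each block in an order compatible with $\preceq$. In this linear extension a letter $\alpha\in A$ is followed by a letter $\beta\in B$, and swapping them changes $h_G$ by $G(\alpha)-G(\beta)$. So $G$ takes the same value on all components, and $G=0$ because its sum is $0$.
\end{proof}

\section{Revealing the letters one at a time}\label{sec:filt}

The operators $c_j$ are nested products, $c_{j+1}=T_jc_j$. To exploit this we want subspaces on which the late factors $T_{j-1},T_{j-2},\dots$ of $c_j$ are invisible. For $0\le k\le n-1$ let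
\[
H_k=\{f\in H:\ T_lf=f\ \text{for } k<l\le n-1\}.
\]
By Lemma~\ref{lem:conn}, $H_k$ consists of the functions that depend only on the first $k$ letters, and
\[
\mathbb R\mathbf 1=H_0\subset H_1\subset\dots\subset H_{n-1}=H .
\]
For $1\le k\le n-1$ let $W_k=H_k\ominus H_{k-1}$, let $\Delta_k$ be the orthogonal projection onto $W_k$, and put $N_k=n-k$, the number of positions after the $k$th. Then $\mathbf 1^\perp=W_1\oplus\dots\oplus W_{n-1}$. In probabilistic terms, for a uniformly random linear extension, $\Delta_kf$ is the martingale difference $\mathbb E[f\mid\pi_1,\dots,\pi_k]-\mathbb E[f\mid\pi_1,\dots,\pi_{k-1}]$. Some of the spaces $W_k$ may be zero; all statements below then hold trivially.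

\begin{lemma}\label{lem:filt}
\begin{itemize}
\item[(a)] If $j>k$, then $T_j$ is the identity on $H_k$, and $\Delta_kT_j=\Delta_k$.
\item[(b)] If $j\le k-1$, then $T_j$ maps $H_k$ into itself. If $j\le k-2$, then $T_j$ commutes with $\Delta_k$.
\item[(c)] If $k\le n-2$, then $T_k$ maps $W_k\oplus W_{k+1}$ into itself and commutes with $\Delta_k+\Delta_{k+1}$. Moreover $\Delta_{n-1}T_{n-1}=T_{n-1}\Delta_{n-1}=-\Delta_{n-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first claim is the definition of $H_k$. It gives $T_j\Delta_k=\Delta_k$, and we take adjoints.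

(b) If $j\le k-1$, then $T_j$ commutes with $T_{k+1},\dots,T_{n-1}$ and so preserves their common fixed space $H_k$. If $j\le k-2$, it preserves $H_k$ and $H_{k-1}$, and (F1) applies to both.

(c) The operator $T_k$ preserves $H_{k+1}$ by (b) and $H_{k-1}$ by (a), hence $H_{k+1}\ominus H_{k-1}=W_k\oplus W_{k+1}$ by (F1). Finally $H_{n-2}$ is the fixed space of the symmetric involution $T_{n-1}$, so $W_{n-1}=H\ominus H_{n-2}$ is its $(-1)$-eigenspace.
\end{proof}

So $T_k$ fixes the pieces $W_l$ with $l<k$, acts inside each $W_l$ with $l\ge k+2$, and mixes only $W_k$ with $W_{k+1}$. For $k\le n-2$ we write its restriction to $W_k\oplus W_{k+1}$ in block form,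
\begin{equation}\label{eq:block}
T_k=\begin{pmatrix}-x_k&b_k\\ b_k^*&d_k\end{pmatrix},\qquad b_k:W_{k+1}\to W_k,
\end{equation}
with $x_k$ symmetric on $W_k$ and $d_k$ symmetric on $W_{k+1}$, and we let $x_{n-1}=1$ on $W_{n-1}$. Thus $\langle u,T_ku\rangle=-\langle u,x_ku\rangle$ for $u\in W_k$ and all $k\le n-1$. The upper left block of $T_k^2=1$ reads
\begin{equation}\label{eq:bb}
b_kb_k^*=1-x_k^2 .
\end{equation}

\begin{example}\label{ex:anti}
Let $P$ be an antichain and $u\in W_k$. Then $u=u(\pi_1,\dots,\pi_k)$ has sum zero when $\pi_k$ runs over the $N_k+1$ letters not among $\pi_1,\dots,\pi_{k-1}$, and $(T_ku)(\pi)=u(\pi_1,\dots,\pi_{k-1},\pi_{k+1})$. Given the first $k$ letters, $\pi_{k+1}$ is uniform on the $N_k$ remaining ones, so the conditional expectation of $T_ku$ is $-u/N_k$. Hence $x_k=1/N_k$ on all of $W_k$.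
\end{example}

The operator $x_k$ measures how negatively a function $u\in W_k$ is correlated with its image under the swap $\tau_k$. For a general poset even the sign of $x_k$ is unclear, since every word fixed by $\tau_k$ contributes $u(\pi)^2\ge0$ to $\langle u,T_ku\rangle$. We shall prove that $x_k\ge1/N_k$ always, so that the antichain is extremal.

\section{Posets with three elements}\label{sec:three}

Let $n=3$, so that $\lambda_3=4$ and $\mathbf 1^\perp=W_1\oplus W_2$. Here $T_2$ is $+1$ on $W_1$ and $-1$ on $W_2$, so on $\mathbf 1^\perp$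
\[
C=1+(1+T_2)T_1=1+2\Delta_1T_1 .
\]
Choose an orthonormal basis of $W_1$ consisting of eigenvectors of $x_1$, and let $u$ be one of them, with eigenvalue $\xi\in[-1,1]$. By \eqref{eq:bb}, $\|b_1^*u\|^2=1-\xi^2$, and the vectors $b_1^*u$ for different $u$ are orthogonal. The value $\xi=-1$ does not occur, since $u$ would be fixed by $T_1$ and $T_2$, hence constant. If $\xi=1$, then $Cu=-u$. If $|\xi|<1$, put $v=b_1^*u/\sqrt{1-\xi^2}$; then $b_1v=\sqrt{1-\xi^2}\,u$, and $C$ acts on the plane spanned by $u,v$ as
\[
C_\xi=\begin{pmatrix}1-2\xi&2\sqrt{1-\xi^2}\\0&1\end{pmatrix}.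
\]
The rest of $W_2$ is $\ker b_1$, on which $C=1$. So $C$ is an orthogonal sum of blocks $\pm1$ and $C_\xi$. The matrix $C_\xi^*C_\xi$ has trace $6-4\xi$ and determinant $(1-2\xi)^2$, and its characteristic polynomial takes at $4$ the value $(2\xi-1)(2\xi+7)$. If $\xi\ge\frac12$, both eigenvalues are at most the trace, which is at most $4$; the value $4$ is reached only for $\xi=\frac12$, when the eigenvalues are $4$ and $0$. If $\xi<\frac12$, the polynomial is negative at $4$ and one eigenvalue exceeds $4$. For $n=3$, inequality \eqref{eq:goal} is therefore equivalent to $x_1\ge\frac12$.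

There are four posets on $\{\alpha,\beta,\gamma\}$, up to isomorphism, besides the chain.
\begin{center}
\begin{tabular}{lcccc}
relations & $\dim W_1$ & $\dim W_2$ & $x_1$ & eigenvalues of $9M$ on $\mathbf 1^\perp$\\ \hline
$\gamma\prec\alpha,\ \gamma\prec\beta$ & $0$ & $1$ & none & $1$\\
$\alpha\prec\gamma,\ \beta\prec\gamma$ & $1$ & $0$ & $1$ & $1$\\
$\alpha\prec\beta$ & $1$ & $1$ & $1/2$ & $4,\,0$\\
none & $2$ & $3$ & $1/2$ & $4,\,4,\,1,\,0,\,0$
\end{tabular}
\end{center}
In the first row the first letter is always $\gamma$. In the second, $T_1$ swaps the two extensions $\alpha\beta\gamma,\beta\alpha\gamma$. In the third, $W_1$ is spanned by $u=(2,-1,-1)$ on the words $\gamma\alpha\beta,\alpha\gamma\beta,\alpha\beta\gamma$, and $T_1u=(-1,2,-1)$ gives $\langle u,T_1u\rangle=-3=-\frac12\|u\|^2$. The last row is Example~\ref{ex:anti}: two planes and one line in $\ker b_1$. Both theorems hold in each row.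

The bound $x_1\ge\frac12$ is a property of posets and not of arbitrary involutions. On four points let $T_1$ and $T_2$ come from the permutations $(12)(34)$ and $(23)$, which act transitively. The vector $u=(1,0,0,-1)$ is fixed by $T_2$, and $T_1u=(0,1,-1,0)$ is negated by $T_2$, so $\xi=0$ and $C_0^*C_0$ has the eigenvalue $3+2\sqrt2>4$.

To extend the bound to larger $n$ we need a form of it that does not mention eigenvectors. For $u$ as above, $T_1u=-\xi u+b_1^*u$ and $T_2T_1u=-\xi u-b_1^*u$, so
\[
\langle T_1u,T_2T_1u\rangle-\langle u,T_1u\rangle=\xi^2-(1-\xi^2)+\xi=(2\xi-1)(\xi+1).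
\]
Thus $\xi\ge\frac12$ says that the left side is nonnegative. The left side makes sense for any two neighbors $T_k,T_{k+1}$, it is a sum over their orbits, and it vanishes when the braid relation holds and $u$ is fixed by the second operator.

\section{A substitute for the braid relation}\label{sec:local}

\begin{lemma}\label{lem:braid}
Let $1\le k\le n-2$ and let $u\in H$ satisfy $T_{k+1}u=u$. Then
\[
\langle T_ku,T_{k+1}T_ku\rangle\ge\langle u,T_ku\rangle .
\]
If equality holds, then $T_{k+1}T_ku$ is fixed by $T_k$.
\end{lemma}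

\begin{proof}
Call two linear extensions equivalent if they agree outside the positions $k,k+1,k+2$. The words in a class have the same set $Q$ of three letters in these positions, and an arrangement of $Q$ gives a linear extension of $P$ exactly when it is a linear extension of the induced poset $Q$. The maps $\tau_k,\tau_{k+1}$ preserve each class, so both inner products are sums over classes, and we may restrict all functions to one class. There are five types.
\begin{itemize}
\item[(1)] $Q$ is a chain. Both maps are trivial.
\item[(2)] $\gamma\prec\alpha$, $\gamma\prec\beta$, with $\alpha,\beta$ incomparable. On $\gamma\alpha\beta,\gamma\beta\alpha$ the map $\tau_k$ is trivial and $\tau_{k+1}$ swaps the two words.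
\item[(3)] $\alpha\prec\gamma$, $\beta\prec\gamma$, with $\alpha,\beta$ incomparable. On $\alpha\beta\gamma,\beta\alpha\gamma$ the map $\tau_k$ swaps the two words and $\tau_{k+1}$ is trivial.
\item[(4)] $\alpha\prec\beta$ is the only relation. On $\gamma\alpha\beta,\alpha\gamma\beta,\alpha\beta\gamma$ the map $\tau_k$ transposes the first two words and $\tau_{k+1}$ the last two.
\item[(5)] $Q$ is an antichain. The maps are the adjacent transpositions of positions on the six words.
\end{itemize}
In types (1), (4), (5) the braid relation $T_kT_{k+1}T_k=T_{k+1}T_kT_{k+1}$ holds. Together with $T_{k+1}u=u$ it gives $T_kT_{k+1}T_ku=T_{k+1}T_ku$, which says that $T_{k+1}T_ku$ is fixed by $T_k$, and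
\[
\langle T_ku,T_{k+1}T_ku\rangle=\langle u,T_kT_{k+1}T_ku\rangle=\langle u,T_{k+1}T_ku\rangle=\langle u,T_ku\rangle .
\]
In type (2), $T_k=1$, so both inner products equal $\|u\|^2$ and every function is fixed by $T_k$. In type (3), $T_{k+1}=1$, and the left side minus the right side is $\|u\|^2-\langle u,T_ku\rangle=\frac12\|u-T_ku\|^2\ge0$. This proves the inequality. If equality holds, then $u=T_ku$ on each class of type (3), and there $T_{k+1}T_ku=u$ is fixed by $T_k$ as well.
\end{proof}

We translate the lemma into the blocks of \eqref{eq:block}.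

\begin{lemma}\label{lem:x}
\begin{itemize}
\item[(a)] Let $1\le k\le n-2$. For $u\in W_k$,
\[
\langle u,(x_k+x_k^2-b_kx_{k+1}b_k^*)u\rangle=\langle T_ku,T_{k+1}T_ku\rangle-\langle u,T_ku\rangle\ \ge 0 .
\]
Thus $b_kx_{k+1}b_k^*\le x_k+x_k^2$.
\item[(b)] For $1\le k\le n-1$ we have $1/N_k\le x_k\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $T_ku=a+v$ with $a=-x_ku\in W_k$ and $v=b_k^*u\in W_{k+1}$. Since $T_{k+1}$ fixes $a$, we have $\langle a,T_{k+1}v\rangle=\langle a,v\rangle=0$, and so
\[
\langle T_ku,T_{k+1}T_ku\rangle=\|a\|^2+\langle v,T_{k+1}v\rangle=\langle u,x_k^2u\rangle-\langle u,b_kx_{k+1}b_k^*u\rangle .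
\]
Also $\langle u,T_ku\rangle=-\langle u,x_ku\rangle$. This is the identity, and Lemma~\ref{lem:braid} applies because $u\in H_k$ is fixed by $T_{k+1}$.

(b) We use downward induction on $k$; for $k=n-1$ we have $x_{n-1}=1=1/N_{n-1}$. Let $k\le n-2$, and let $x_ku=\xi u$ with $\|u\|=1$. By \eqref{eq:bb}, $\|b_k^*u\|^2=1-\xi^2$, so $|\xi|\le1$. If $\xi=-1$, then $b_k^*u=0$ and $T_ku=u$, so $u\in H_{k-1}\cap W_k=0$, which is impossible. The induction hypothesis $x_{k+1}\ge1/(N_k-1)$ and part (a) give
\[
\frac{1-\xi^2}{N_k-1}\le\langle b_k^*u,x_{k+1}b_k^*u\rangle\le\xi(1+\xi).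
\]
Dividing by $1+\xi>0$ yields $1-\xi\le(N_k-1)\xi$, that is, $\xi\ge1/N_k$.
\end{proof}

By (b) the operator $x_k$ is invertible. Put
\[
\sigma_k=x_k^{-1},\qquad\text{so that}\qquad 1\le\sigma_k\le N_k,\qquad\sigma_{n-1}=1 .
\]
The inverses are the natural variables. If all blocks were scalars with $x_k<1$, inequality (a) would read $(1-x_k^2)x_{k+1}\le x_k(1+x_k)$, that is,
\begin{equation}\label{eq:scalar}
\sigma_k-1\le\sigma_{k+1},\qquad\text{or}\qquad N_{k+1}-\sigma_{k+1}\le N_k-\sigma_k .
\end{equation}
The \emph{defect} $N_k-\sigma_k\ge0$, which vanishes for the antichain, would decrease in $k$. For operators, $\sigma_k$ and $\sigma_{k+1}$ act on different spaces and must be compared through $b_k$, and the inequality (a), which lives on $W_k$, must be inverted and moved to $W_{k+1}$. The next lemma does this, in the form in which it will be used.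

\begin{lemma}\label{lem:sigma}
Let $1\le k\le n-2$, let $K=\ker(\sigma_k-1)\subset W_k$ and $K^\perp=W_k\ominus K$, and let $\Pi_k$ be the orthogonal projection of $W_{k+1}$ onto $\ker b_k$. For $q'\in W_{k+1}$ the vector $y=b_kq'$ lies in $K^\perp$, and, with the inverse taken on $K^\perp$,
\[
\langle q',(\sigma_{k+1}+2)q'\rangle-\langle y,\sigma_k^2(\sigma_k-1)^{-1}y\rangle\ \ge\ 2\|\Pi_kq'\|^2 .
\]
\end{lemma}

\begin{proof}
Write $x,\sigma,b,\Pi$ for $x_k,\sigma_k,b_k,\Pi_k$ and $x',\sigma'$ for $x_{k+1},\sigma_{k+1}$. For $u\in K$ we have $xu=u$, so $\|b^*u\|^2=\langle u,(1-x^2)u\rangle=0$. Thus $b^*$ vanishes on $K$, and the image of $b$ lies in $K^\perp$; we regard $b$ as a map into $K^\perp$. On $K^\perp$ the eigenvalues of $x$ lie in $(0,1)$, so $s=(1-x^2)^{1/2}$ is invertible there. Let $V=b^*s^{-1}:K^\perp\to W_{k+1}$. Then $b=sV^*$ and $V^*V=s^{-1}bb^*s^{-1}=1$. So $V$ is an isometry onto the image of $b^*$, which is $W_{k+1}\ominus\ker b$, and $VV^*=1-\Pi$.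

Since $s^2\sigma^2=\sigma^2-1$, we have $s\sigma^2(\sigma-1)^{-1}s=\sigma+1$ on $K^\perp$, and therefore
\[
\langle y,\sigma^2(\sigma-1)^{-1}y\rangle=\langle V^*q',(\sigma+1)V^*q'\rangle=\langle q',V(\sigma-1)V^*q'\rangle+2\|q'\|^2-2\|\Pi q'\|^2 .
\]
It remains to prove $V(\sigma-1)V^*\le\sigma'$, the operator form of \eqref{eq:scalar}. On $K^\perp$, Lemma~\ref{lem:x}(a) reads $sV^*x'Vs\le x+x^2$. Multiplying by $s^{-1}$ on both sides, (F2) and (F4) give
\[
V^*x'V\le\frac{x+x^2}{1-x^2}=\frac{x}{1-x}=(\sigma-1)^{-1}.
\]
Let $R=(\sigma-1)^{1/2}V^*x'^{1/2}$. Multiplying the last inequality by $(\sigma-1)^{1/2}$ on both sides gives $RR^*\le1$. By (F3), $R^*R\le1$, that is, $x'^{1/2}V(\sigma-1)V^*x'^{1/2}\le1$. Multiplying by $x'^{-1/2}$ on both sides gives $V(\sigma-1)V^*\le x'^{-1}=\sigma'$.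
\end{proof}

\section{The upper bound}\label{sec:upper}

\subsection*{The components of $Cf$}
Fix $f\perp\mathbf 1$ and write $f_k=\Delta_kf$. In $\Delta_kCf=\sum_j\Delta_kc_jf$ the terms with $j<k$, $j=k$ and $j>k$ behave differently, and we name them: for $1\le k\le n-1$,
\[
w_k=\sum_{j=1}^{k-1}\Delta_kc_jf,\qquad q_k=\Delta_kc_kf,\qquad p_k=\Delta_kc_{k+1}f,\qquad g_k=q_k+N_kp_k,
\]
and $r_{k+1}=\Delta_{k+1}c_kf$ for $k\le n-2$.

\begin{lemma}\label{lem:comp}
\begin{itemize}
\item[(a)] $\Delta_kCf=w_k+g_k$, and $\|Cf\|^2=\sum_{k=1}^{n-1}\|w_k+g_k\|^2$.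
\item[(b)] $\|w_k\|\le(k-1)\|f_k\|$ and $\|r_{k+1}\|=\|f_{k+1}\|$.
\item[(c)] $q_1=f_1$, $\;T_k(q_k+r_{k+1})=p_k+q_{k+1}$ for $k\le n-2$, and $g_{n-1}=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $j\ge k+1$ we have $c_j=T_{j-1}\cdots T_{k+1}c_{k+1}$, and $\Delta_k$ absorbs the factors $T_i$ with $i>k$ by Lemma~\ref{lem:filt}(a). So each of the $N_k$ terms with $j>k$ equals $p_k$. The second formula holds because $Cf\perp\mathbf 1$.

(b) For $j\le k-1$ the product $c_j$ contains only $T_i$ with $i\le k-2$, which commute with $\Delta_k$ by Lemma~\ref{lem:filt}(b). So $\Delta_kc_jf=c_jf_k$, which has norm $\|f_k\|$ because $c_j$ is orthogonal. This bounds $w_k$, and with $k+1$ in place of $k$ and $j=k$ it gives $r_{k+1}=c_kf_{k+1}$.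

(c) We have $c_1=1$. Apply $\Delta_k+\Delta_{k+1}$ to $c_{k+1}f=T_kc_kf$ and use Lemma~\ref{lem:filt}(c). For $k=n-1$ the same lemma gives $p_{n-1}=-q_{n-1}$, and $N_{n-1}=1$.
\end{proof}

The vectors $q_k$ form a chain: $T_k$ combines $q_k$ with a new vector $r_{k+1}$, whose norm we know, emits $p_k$, and passes $q_{k+1}$ on to the next step.

\subsection*{Separating $w_k$ from $g_k$}
About $w_k$ we use only its norm, so we separate it from $g_k$ by the Cauchy--Schwarz inequality with weights $k-1$ and $m_k$. To add the results over $k$, the total weight $k-1+m_k$ should not depend on $k$, and $g_{n-1}=0$ suggests $m_{n-1}=0$; this forces $m_k=N_k-1$ and total weight $n-2$. For $k\le n-2$,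
\begin{equation}\label{eq:cs}
\|w_k+g_k\|^2\le\bigl((k-1)\|f_k\|+\|g_k\|\bigr)^2\le(n-2)\Bigl[(k-1)\|f_k\|^2+\frac{\|g_k\|^2}{N_k-1}\Bigr],
\end{equation}
where the second inequality is Cauchy--Schwarz in $\mathbb R^2$ for the vectors $(\sqrt{k-1},\sqrt{N_k-1})$ and $(\sqrt{k-1}\,\|f_k\|,\|g_k\|/\sqrt{N_k-1})$. For $k=n-1$ we have $\|w_{n-1}+g_{n-1}\|^2\le(n-2)^2\|f_{n-1}\|^2$. Since $\lambda_n=(n-2)(n+1)$ and $n+1-(k-1)=N_k+2$, each $f_k$ has $(N_k+2)\|f_k\|^2$ left with which to pay for the terms $\|g_l\|^2/(N_l-1)$.

By \eqref{eq:block} and Lemma~\ref{lem:comp}(c), $g_k=(1-N_kx_k)q_k+N_kb_kr_{k+1}$. For the antichain the first term vanishes, and \eqref{eq:bb} gives $\|g_k\|^2\le(N_k^2-1)\|f_{k+1}\|^2$. Then $\|g_k\|^2/(N_k-1)\le(N_k+1)\|f_{k+1}\|^2=(N_{k+1}+2)\|f_{k+1}\|^2$, exactly the amount available. For a general poset the term $(1-N_kx_k)q_k=-x_k(N_k-\sigma_k)q_k$ is present, and $q_k$ depends on all of $f_1,\dots,f_k$. We charge it to the quantity $\langle q_k,(N_k-\sigma_k)q_k\rangle$, which must in turn be saved at step $k-1$; the monotonicity \eqref{eq:scalar}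 of the defect is what makes the saving possible.

\subsection*{One step of the chain}

\begin{proposition}\label{prop:step}
Let $1\le k\le n-2$ and $N=N_k$. Let $q\in W_k$, $r\in W_{k+1}$, and write $T_k(q+r)=p+q'$ with $p\in W_k$, $q'\in W_{k+1}$. Then
\[
\frac{\|q+Np\|^2}{N-1}\le(N+1)\|r\|^2+\langle q,(N-\sigma_k)q\rangle-\langle q',(N-1-\sigma_{k+1})q'\rangle .
\]
If equality holds, then $\sigma_k(p+q)=N(p+q)$ and $\Pi_kq'=0$.
\end{proposition}

\begin{proof}
Write $\sigma=\sigma_k$, $\sigma'=\sigma_{k+1}$, and let $S$ be the right side minus the left side. Note that $N\ge2$. We first eliminate $r$. Since $T_k$ is orthogonal, $\|r\|^2=\|p\|^2+\|q'\|^2-\|q\|^2$. Writing $q+Np=(p+q)+(N-1)p$,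
\[
\frac{\|q+Np\|^2}{N-1}=\frac{\|p+q\|^2}{N-1}+2\langle q,p\rangle+(N+1)\|p\|^2 .
\]
In $S$ the terms in $\|p\|^2$ cancel, the coefficient of $\|q\|^2$ is $N-(N+1)=-1$, and that of $\|q'\|^2$ is $(N+1)-(N-1)=2$. Hence
\[
S=\langle q',(\sigma'+2)q'\rangle-\langle q,(\sigma+1)q\rangle-2\langle q,p\rangle-\frac{\|p+q\|^2}{N-1},
\]
and $N$ survives only in the last term. Next we eliminate $p$. Since $T_k$ is an involution, $q+r=T_k(p+q')$, whose $W_k$-component is
\begin{equation}\label{eq:qpy}
q=-x_kp+y,\qquad y=b_kq' .
\end{equation}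
So $p=\sigma(y-q)$ and $p+q=\sigma y-(\sigma-1)q$, and
\[
-\langle q,(\sigma+1)q\rangle-2\langle q,p\rangle=\langle q,(\sigma-1)q\rangle-2\langle q,\sigma y\rangle .
\]
We complete the square on the right. Let $K$ and $K^\perp$ be as in Lemma~\ref{lem:sigma}. Then $y$, $\sigma y$ and $(\sigma-1)q$ lie in $K^\perp$, hence so does $p+q$. With $q^\perp$ the component of $q$ in $K^\perp$ we have $(\sigma-1)^{-1}(p+q)=\sigma(\sigma-1)^{-1}y-q^\perp$, and since $q-q^\perp\in K$ is orthogonal to $\sigma y$ and to $(\sigma-1)q$,
\[
\langle p+q,(\sigma-1)^{-1}(p+q)\rangle=\langle y,\sigma^2(\sigma-1)^{-1}y\rangle-2\langle q,\sigma y\rangle+\langle q,(\sigma-1)q\rangle .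
\]
Combining the last displays,
\begin{align*}
S={}&\Bigl[\langle q',(\sigma'+2)q'\rangle-\langle y,\sigma^2(\sigma-1)^{-1}y\rangle\Bigr]\\
&+\bigl\langle p+q,\bigl[(\sigma-1)^{-1}-(N-1)^{-1}\bigr](p+q)\bigr\rangle .
\end{align*}
The first term is at least $2\|\Pi_kq'\|^2$ by Lemma~\ref{lem:sigma}. The second is nonnegative because $0<\sigma-1\le N-1$ on $K^\perp$. So $S\ge0$. If $S=0$, both terms vanish; the first gives $\Pi_kq'=0$, and the second gives $(\sigma-1)^{-1}(p+q)=(N-1)^{-1}(p+q)$ by (F2), that is, $\sigma(p+q)=N(p+q)$.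
\end{proof}

\subsection*{Summation}

\begin{proposition}\label{prop:upper}
For every $f\perp\mathbf 1$,
\[
\lambda_n\|f\|^2-\|Cf\|^2\ \ge\ (n-2)\,\langle f_1,(\sigma_1+2)f_1\rangle\ \ge0 .
\]
If $n\ge3$ and $\|Cf\|^2=\lambda_n\|f\|^2$, then $f_1=0$, and for every $k\le n-2$ equality holds in \eqref{eq:cs} and in Proposition~\ref{prop:step} applied to $q_k$, $r_{k+1}$.
\end{proposition}

\begin{proof}
For $n=2$ we have $Cf=w_1+g_1=0$ and $\lambda_2=0$. Let $n\ge3$, and put $E_k=\langle q_k,(N_k-\sigma_k)q_k\rangle$. By Lemma~\ref{lem:comp}, Proposition~\ref{prop:step} applies to $q=q_k$, $r=r_{k+1}$, $p=p_k$, $q'=q_{k+1}$, and since $N_{k+1}=N_k-1$ it reads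
\[
\frac{\|g_k\|^2}{N_k-1}\le(N_{k+1}+2)\|f_{k+1}\|^2+E_k-E_{k+1}\qquad(1\le k\le n-2).
\]
The sum over $k$ telescopes, and $E_{n-1}=0$ because $\sigma_{n-1}=1=N_{n-1}$. Together with \eqref{eq:cs} and the bound for $k=n-1$ stated after it,
\[
\frac{\|Cf\|^2}{n-2}\le\sum_{k=1}^{n-1}(k-1)\|f_k\|^2+\sum_{k=2}^{n-1}(N_k+2)\|f_k\|^2+E_1=(n+1)\sum_{k=2}^{n-1}\|f_k\|^2+E_1 .
\]
Since $q_1=f_1$ and $N_1=n-1$, we have $E_1=(n+1)\|f_1\|^2-\langle f_1,(\sigma_1+2)f_1\rangle$. Multiplying by $n-2$ gives the inequality. If the left side vanishes, then every inequality that was added is an equality, and $f_1=0$ because $\sigma_1+2\ge3$.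
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:factor}, $M$ is symmetric and positive semidefinite, and its eigenvalues on $\mathbf 1^\perp$ are those of $C^*C/n^2$. By Proposition~\ref{prop:upper} they are at most $\lambda_n/n^2<1$; so the eigenvalue $1$, with eigenfunction $\mathbf 1$, is simple. If $P$ is disconnected, then $\kappa(P)-1\ge1$, and $\lambda_n/n^2$ is an eigenvalue on $\mathbf 1^\perp$ by Proposition~\ref{prop:lower}.
\end{proof}

\begin{remark}
The proof of \eqref{eq:goal} uses four properties of $T_1,\dots,T_{n-1}$: they are symmetric involutions; $T_j$ and $T_k$ commute for $|j-k|\ge2$; their common fixed space is $\mathbb R\mathbf 1$; and they satisfy the inequality of Lemma~\ref{lem:braid}. The example on four points in Section~\ref{sec:three} has the first three properties and violates \eqref{eq:goal}.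
\end{remark}

\section{The multiplicity}\label{sec:mult}

By Proposition~\ref{prop:lower} it remains to show that the multiplicity of $\lambda_n/n^2$ on $\mathbf 1^\perp$ is at most $\kappa(P)-1$. If $n=2$, then $|\mathcal L(P)|\ge2$ makes $P$ an antichain, and $\dim\mathbf 1^\perp=1=\kappa(P)-1$. Let $n\ge3$ from now on. By Lemma~\ref{lem:factor} the multiplicity is the dimension of
\[
F=\{f\perp\mathbf 1:\ C^*Cf=\lambda_nf\}.
\]
We embed $F$ into the space of functions of the first letter on which the bound $x_1\ge1/N_1$ is attained,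
\[
Y=\Bigl\{y\in W_1:\ x_1y=\frac{y}{n-1}\Bigr\},
\]
and then bound the dimension of $Y$.

\begin{lemma}\label{lem:embed}
The linear map $f\mapsto p_1=\Delta_1T_1f$ sends $F$ injectively into $Y$.
\end{lemma}

\begin{proof}
Let $f\in F$. Then $\|Cf\|^2=\lambda_n\|f\|^2$, so the equality statements of Propositions~\ref{prop:upper} and~\ref{prop:step} are available. In particular $q_1=f_1=0$, and $\sigma_1(p_1+q_1)=N_1(p_1+q_1)$ becomes $x_1p_1=p_1/(n-1)$. So $p_1\in Y$.

Suppose that $p_1=0$. We show by induction on $k$ that $f_k=q_k=0$ for $1\le k\le n-1$; then $f=0$. The case $k=1$ is done. Let $f_k=q_k=0$ for some $k\le n-2$. First, $p_k=0$. For $k=1$ this is the assumption. For $k\ge2$, we have $w_k=0$ by Lemma~\ref{lem:comp}(b), so equality in \eqref{eq:cs} reads $\|g_k\|^2=\frac{n-2}{N_k-1}\|g_k\|^2$; as $N_k-1<n-2$, this forces $0=g_k=N_kp_k$. Now \eqref{eq:qpy} gives $b_kq_{k+1}=q_k+x_kp_k=0$, so $q_{k+1}=\Pi_kq_{k+1}$, and this is $0$ by the equality statement of Proposition~\ref{prop:step}. Then $T_kr_{k+1}=p_k+q_{k+1}=0$, so $\|f_{k+1}\|=\|r_{k+1}\|=0$.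
\end{proof}

To see what $Y$ should look like, let $G$ be constant on components and $y(\pi)=G(\pi_1)$. As in the proof of Proposition~\ref{prop:lower}, the maps $\tau_l$ permute the word of values, so $(c_ky)(\pi)=G(\pi_k)$. This suggests recovering $G$ from an arbitrary $y\in Y$ by means of the functions $c_ky$. The point to prove is that $(c_ky)(\pi)$ depends only on the letter $\pi_k$, and this is where the equality case of Lemma~\ref{lem:braid} enters.

\begin{lemma}\label{lem:Y}
For every $y\in Y$ there is a function $G:P\to\mathbb R$, constant on connected components, with $y(\pi)=G(\pi_1)$ for all $\pi$. Consequently $\dim Y\le\kappa(P)-1$.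
\end{lemma}

\begin{proof}
Let $z_k=c_ky$ for $1\le k\le n$, so that $z_1=y$ and $z_{k+1}=T_kz_k$.

\emph{Step 1: the top components of the $z_k$.} We have $z_k\in H_k$ for $k\le n-1$: this holds for $k=1$, and if $z_k\in H_k\subset H_{k+1}$ with $k\le n-2$, then $T_kz_k\in H_{k+1}$ by Lemma~\ref{lem:filt}(b). Write $z_k=y_k+h_k$ with $y_k\in W_k$ and $h_k\in H_{k-1}$. For $k\le n-2$, since $T_kh_k=h_k$, we get $z_{k+1}=-x_ky_k+b_k^*y_k+h_k$, hence $y_{k+1}=b_k^*y_k$.

\emph{Step 2: extremality propagates.} We claim that $x_ky_k=y_k/N_k$ for $k\le n-1$ and that $T_kz_{k+2}=z_{k+2}$ for $k\le n-2$. The first claim holds for $k=1$. Suppose it holds for some $k\le n-2$, and put $N=N_k$. By \eqref{eq:bb} and both parts of Lemma~\ref{lem:x},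
\[
\frac{1-N^{-2}}{N-1}\|y_k\|^2=\frac{\|y_{k+1}\|^2}{N-1}\le\langle y_{k+1},x_{k+1}y_{k+1}\rangle\le\frac1N\Bigl(1+\frac1N\Bigr)\|y_k\|^2 .
\]
The outer coefficients both equal $(N+1)/N^2$, so both inequalities are equalities. The first gives $x_{k+1}y_{k+1}=y_{k+1}/N_{k+1}$ by (F2), since $x_{k+1}-1/N_{k+1}\ge0$. By the identity in Lemma~\ref{lem:x}(a), the second is equality in Lemma~\ref{lem:braid} for $u=y_k$, so $T_{k+1}T_ky_k$ is fixed by $T_k$. Since $h_k$ is fixed by $T_k$ and $T_{k+1}$, the function $z_{k+2}=T_{k+1}T_ky_k+h_k$ is fixed by $T_k$.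

\emph{Step 3: the action of $T_l$ on the $z_k$.} For $1\le k\le n$ and $1\le l\le n-1$,
\begin{equation}\label{eq:z}
T_lz_k=z_k\quad(k\ne l,l+1),\qquad T_lz_l=z_{l+1},\qquad T_lz_{l+1}=z_l .
\end{equation}
The last two relations are the definition and $T_l^2=1$. If $k<l$, then $T_l$ fixes $z_k\in H_k$. If $k\ge l+2$, then $z_k=T_{k-1}\cdots T_{l+2}z_{l+2}$, and $T_l$ commutes with these factors and fixes $z_{l+2}$ by Step~2.

\emph{Step 4: the function $G$.} For $\pi\in\mathcal L(P)$ define $G_\pi:P\to\mathbb R$ by $G_\pi(\pi_k)=z_k(\pi)$. Let $\pi'=\tau_l\pi\ne\pi$. Evaluating \eqref{eq:z} at $\pi$ gives $z_k(\pi')=z_k(\pi)$ for $k\ne l,l+1$, and $z_l(\pi')=z_{l+1}(\pi)$, $z_{l+1}(\pi')=z_l(\pi)$. As $\pi'_l=\pi_{l+1}$, $\pi'_{l+1}=\pi_l$ and the other letters are unchanged, $G_{\pi'}=G_\pi$. By Lemma~\ref{lem:conn}, $G=G_\pi$ does not depend on $\pi$, and $y(\pi)=z_1(\pi)=G(\pi_1)$.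

\emph{Step 5: $G$ is constant on components.} If $\pi_l\prec\pi_{l+1}$, then $\tau_l\pi=\pi$, so $z_{l+1}(\pi)=z_l(\tau_l\pi)=z_l(\pi)$, that is, $G(\pi_{l+1})=G(\pi_l)$. Let $\beta$ cover $\alpha$, meaning that $\alpha\prec\beta$ with nothing strictly between. The set $I=\{t\in P:t\prec\beta\}\setminus\{\alpha\}$ is a down-set: if $t'\prec t\in I$, then $t'\prec\beta$, and $t'=\alpha$ would place $t$ strictly between $\alpha$ and $\beta$. The sets $I\cup\{\alpha\}=\{t:t\prec\beta\}$ and $I\cup\{\alpha,\beta\}=\{t:t\preceq\beta\}$ are down-sets too. Listing $I$, then $\alpha$, then $\beta$, then the rest, with $I$ and the rest in orders compatible with $\preceq$, gives a linear extension in which $\alpha,\beta$ are consecutive. Hence $G(\alpha)=G(\beta)$. Any two comparable elements of a finite poset are joined by a chain of covers, so $G$ is constant on components.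

\emph{The dimension.} The functions $G$ that are constant on components form a space of dimension $\kappa(P)$. Since $y\perp\mathbf 1$, our $G$ satisfies $\sum_{\pi}G(\pi_1)=0$. This linear condition fails for $G\equiv1$, so it defines a subspace of dimension $\kappa(P)-1$. The space $Y$ is contained in the image of this subspace under the linear map that sends $G$ to $\pi\mapsto G(\pi_1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mult}]
The case $n=2$ was treated above. For $n\ge3$, Proposition~\ref{prop:lower} and Lemmas~\ref{lem:embed} and~\ref{lem:Y} give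
\[
\kappa(P)-1\le\dim F\le\dim Y\le\kappa(P)-1 .
\]
So the multiplicity is $\kappa(P)-1$. If $P$ is connected, $\lambda_n/n^2$ is not an eigenvalue on $\mathbf 1^\perp$, and the bound of Theorem~\ref{thm:main} is strict; if $P$ is disconnected, it is attained.
\end{proof}

\begin{thebibliography}{9}
\bibitem{AST}
Arvind Ayyer, Anne Schilling, Nicolas M. Thi\'ery,
\emph{Spectral gap for random-to-random shuffling on linear extensions},
arXiv:1412.7488 (2014).
\end{thebibliography}
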